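# Strongly separated sequences in the bidisk that are not interpolating

## Grids $Z_k\times Z_{n-k}$ of one fixed area

Fix a real number $0<s\le 1$, an integer $L\ge 5$ and an integer $n\ge 0$. Put $q=e^{-s}$ and $N_k=L^k$, and for $k\ge 0$ let
$$b_k(z)=\frac{z^{N_k}-q}{1-qz^{N_k}},\qquad Z_k=\{z: z^{N_k}=q\},\qquad E=E(s,L,n)=\bigcup_{k=0}^n Z_k\times Z_{n-k}.\tag{1}$$

The set $Z_k$ consists of $N_k$ points, equally spaced on the circle of radius $r_k=q^{1/N_k}=e^{-s/N_k}$. These points lie at distance roughly $s/N_k$ from the unit circle, and their angular spacing is $2\pi/N_k$. It helps to think of each point of $Z_k$ as carrying an arc of length comparable to $1/N_k$. A point of $Z_k\times Z_{n-k}$ then carries a rectangle on the torus with sides comparable to $L^{-k}$ and $L^{-(n-k)}$. As $k$ runs from $0$ to $n$ the shape of the rectangle changes, but its area stays comparable to $L^{-n}$. So $E$ is a stack of $n+1$ grids, one for each shape of that area.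

The radii $r_k$ increase strictly with $k$, so the sets $Z_k$ are pairwise disjoint, and so are the $n+1$ grids. Hence $|E|=(n+1)L^n$. For $n=0$ we have $E=\{(q,q)\}$. For $n=1$ we have $E=(\{q\}\times Z_1)\cup(Z_1\times\{q\})$, which has $2L$ points.

The set $E$ is built to do two things at once. First, each of its points can be separated from all the others by a bounded analytic function on the bidisk, with a bound that *does not depend on $n$*. Second, the total mass
$$m(E)=\sum_{(z,w)\in E}(1-|z|^2)(1-|w|^2)$$
*grows linearly in $n$*. We shall see that large mass forces a large constant in the interpolation problem. Together these properties show that separating points one at a time is strictly weaker than interpolating arbitrary bounded data.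

## Interpolating sequences, strong separation, and the two theorems

Let $\mathbb D$ be the open unit disk, and let $H^\infty(\mathbb D^d)$ be the algebra of bounded analytic functions on $\mathbb D^d$ with the supremum norm.

**Definition (interpolating).** A sequence $\{\lambda_i\}$ of distinct points of $\mathbb D^d$ is *interpolating* if for every bounded sequence $\{w_i\}$ of complex numbers there is $f\in H^\infty(\mathbb D^d)$ with $f(\lambda_i)=w_i$ for all $i$. A set $S\subset\mathbb D^d$ has *interpolation constant $\le M$* if every $w:S\to\overline{\mathbb D}$ equals $f|_S$ for some $f\in H^\infty(\mathbb D^d)$ with $\|f\|_\infty\le M$.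

**Definition (strongly separated).** A set or sequence $S$ has *strong separation constant $\le M$* if for each $\lambda\in S$ there is $\varphi_\lambda\in H^\infty(\mathbb D^d)$ with $\|\varphi_\lambda\|_\infty\le M$, $\varphi_\lambda(\lambda)=1$, and $\varphi_\lambda=0$ on $S\setminus\{\lambda\}$. It is *strongly separated* if this holds for some finite $M$.

"Constant $\ge c$" means that every admissible $M$ satisfies $M\ge c$.

*Example.* Let $S=\{(0,0),(a,0)\}\subset\mathbb D^2$ with $0<|a|<1$. The functions $z/a$ and $(a-z)/\bigl(a(1-\bar a z)\bigr)$ take the values $0,1$ and $1,0$ at the two points, and both have norm $1/|a|$. Conversely, suppose $\varphi(0,0)=0$, $\varphi(a,0)=1$ and $\|\varphi\|_\infty\le M$. The Schwarz lemma applied to $z\mapsto\varphi(z,0)/M$ gives $1\le M|a|$. So the smallest strong separation constant is exactly $1/|a|$.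

We use four simple facts.

* *An interpolating sequence $S$ has a finite interpolation constant.* The restriction map $f\mapsto f|_S$ from $H^\infty(\mathbb D^d)$ to $\ell^\infty(S)$ is bounded, linear and onto. By the open mapping theorem the image of the unit ball contains a ball about $0$, and rescaling gives $M$.
* *Every interpolating sequence is strongly separated.* If $M$ is an interpolation constant, use it for the data equal to $1$ at one point and $0$ at the others.
* *Subsets inherit both bounds.* For interpolation, extend the data by $0$. For separation, keep the same functions.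
* *Both constants are invariant under automorphisms $T$ of $\mathbb D^2$.* If $f$ solves a problem on $T(S)$, then $f\circ T$ solves the transported problem on $S$, with the same norm.

A finite set always has finite constants. Choose a linear form $\ell$ that takes different values at its points and use Lagrange interpolation in $\ell$. So the issue is uniformity.

The problem, taken from Jim Agler and John McCarthy, "What Hilbert spaces can tell us about bounded functions on the bidisk", arXiv:0901.0907 (2009), asks whether every strongly separated sequence in $\mathbb D^2$ is interpolating.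

**Theorem A.** There is a strongly separated sequence in $\mathbb D^2$ which is not interpolating.

For the stronger form, recall the Hardy space $H^2(\mathbb D^2)$. It consists of the analytic $F=\sum a_{mn}z^mw^n$ with $\|F\|_{H^2}^2=\sum|a_{mn}|^2<\infty$. Orthogonality of the monomials on tori gives, for $0<r<1$,
$$\frac1{4\pi^2}\int_0^{2\pi}\!\!\int_0^{2\pi}|F(re^{i\alpha},re^{i\beta})|^2\,d\alpha\,d\beta=\sum|a_{mn}|^2r^{2(m+n)},\tag{2}$$
and the right side increases to $\|F\|_{H^2}^2$ as $r\to1$. The Cauchy–Schwarz inequality, applied to the power series, gives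
$$|F(z,w)|^2\le\|F\|_{H^2}^2\sum_{m,n}|z|^{2m}|w|^{2n}=\frac{\|F\|_{H^2}^2}{(1-|z|^2)(1-|w|^2)}.\tag{3}$$

**Theorem B.** For every $d\ge 2$ and $\varepsilon>0$ there is a sequence $\{\lambda_i\}$ of distinct points of $\mathbb D^d$ and functions $\varphi_i\in H^\infty(\mathbb D^d)$ with $\varphi_i(\lambda_j)=\delta_{ij}$ such that

1. $\|\varphi_i\|_\infty\le 1+\varepsilon$ for all $i$, and $\|\varphi_i\|_\infty\to 1$ as $i\to\infty$;
2. $\{\lambda_i\}$ is not interpolating, and is not even a finite union of interpolating sequences;
3. for $d=2$, with $\lambda_i=(z_i,w_i)$, the Carleson embedding fails: there is no $C$ with $\sum_i(1-|z_i|^2)(1-|w_i|^2)|f(\lambda_i)|^2\le C\|f\|^2_{H^2}$ for all $f\in H^2(\mathbb D^2)$.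

Quantitatively, for every $\varepsilon>0$ there are $c_\varepsilon>0$ and finite sets $E\subset\mathbb D^2$ of arbitrarily large cardinality with strong separation constant $\le1+\varepsilon$ and interpolation constant $\ge c_\varepsilon\sqrt{\log |E|}$.

The constants in (1) cannot be improved to $1$. If $\|\varphi_i\|_\infty=1=\varphi_i(\lambda_i)$, the maximum principle gives $\varphi_i\equiv1$, which contradicts $\varphi_i(\lambda_j)=0$ for $j\ne i$. In one variable, Carleson's interpolation theorem (L. Carleson, Amer. J. Math. 80 (1958)) says that strongly separated sequences are interpolating. So by Theorem B the implication "strongly separated $\Rightarrow$ interpolating" holds in $\mathbb D^d$ if and only if $d=1$.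

## Summing the separating functions, and stacking circles in one variable

The first thing to try is a positive answer: interpolate $w$ by $f=\sum_i w_i\varphi_i$. For this one would like a bound on $\sum_i|\varphi_i|$, and strong separation bounds only each term. On a set of $N$ points with constant $M$ it gives $\|f\|_\infty\le NM\|w\|_\infty$, which depends on $N$. The loss is real for natural choices of $\varphi_i$. Suppose each $\varphi_i$ is a constant multiple, of modulus at least $1$, of a product of finite Blaschke products in $z$ and in $w$. Then $|\varphi_i|\ge1$ at every point of the torus. At one such point we can choose unimodular $w_i$ so that all terms $w_i\varphi_i$ are positive, and then $\|f\|_\infty\ge N$. This does not prove that interpolation with a good bound is impossible, since other functions might work. It does show that the strategy yields nothing uniform.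

Now try to build a counterexample by stacking grids so that the mass grows. In one variable, take $Z_0\cup Z_1\cup\dots\cup Z_n$. The number $\sum_kN_k(1-r_k^2)$ is at least $(n+1)s/2$ (the computation is in Lemma 2 below), so mass is plentiful. But separation breaks down, at the coarsest point $q\in Z_0$:

> If $\varphi\in H^\infty(\mathbb D)$, $\varphi(q)=1$ and $\varphi=0$ on $Z_1\cup\dots\cup Z_n$, then $\|\varphi\|_\infty\ge q^{-n}=e^{sn}$. $\qquad(4)$

To see this, put $g=\varphi/(b_1\cdots b_n)$. It is analytic on $\mathbb D$, because the zeros of the $b_k$ are simple and the $Z_k$ are disjoint. Also $\|g\|_\infty\le\|\varphi\|_\infty$ by the maximum principle, because $|b_1\cdots b_n|\to1$ uniformly as $|z|\to1$. With $N=N_k$,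
$$|b_k(q)|=\frac{q-q^N}{1-q^{N+1}}\le q,\qquad\text{since } q(1-q^{N+1})=q-q^{N+2}\ge q-q^N .$$
So $1=|\varphi(q)|\le\|\varphi\|_\infty\,q^n$.

This computation shows which direction is expensive. Vanishing on a *finer* circle costs a factor $q$ at the coarse point $q$, and $n$ such circles cost $q^n$. We shall see that vanishing on a *coarser* circle costs almost nothing at a fine point: for $\zeta\in Z_k$ and $m<k$, $|b_m(\zeta)|\ge1-3L^{-(k-m)}$, and these losses are summable. In one variable any two different levels are comparable, so the coarser point always has to pay.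

In the bidisk, stacking *all* the products $Z_k\times Z_l$ with $0\le k,l\le n$ does not help. If $\varphi(q,q)=1$ and $\varphi$ vanishes at the other points, then $z\mapsto\varphi(z,q)$ satisfies the hypotheses of (4), and the norm is at least $e^{sn}$.

Fixing the area removes this difficulty. Of two different shapes $(k,n-k)$ and $(k',n-k')$, either $k'<k$, and then the second is coarser in $z$, or $k'>k$, and then $n-k'<n-k$ and the second is coarser in $w$. So every other shape is coarser than ours in *one of the two variables*, and can be killed by a coarse, cheap factor in that variable.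

For $n=1$ this can be done by hand. Take $\lambda=(q,\omega)\in\{q\}\times Z_1$. Let $b_{1,\omega}(w)=b_1(w)\frac{1-\bar\omega w}{w-\omega}$, which is $b_1$ with the zero $\omega$ removed, and let $\Phi_\lambda(z,w)=b_{1,\omega}(w)\,b_0(w)$. The first factor vanishes at the other points $(q,\omega')$. The second vanishes at every $(\zeta,q)\in Z_1\times\{q\}$. At $\lambda$ the second factor has modulus at least $1-3/L$. The next section treats all $n$.

## Coarse Blaschke factors are nearly unimodular on fine circles

**Lemma 1.** For every $\lambda\in E=E(s,L,n)$ there is $\Phi_\lambda\in H^\infty(\mathbb D^2)$ with $\|\Phi_\lambda\|_\infty\le1$, $\Phi_\lambda=0$ on $E\setminus\{\lambda\}$ and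
$$|\Phi_\lambda(\lambda)|\ \ge\ \eta(s,L):=\Bigl(1-\tfrac{s^2}{5}\Bigr)^2\Bigl(1-\tfrac{3}{L-1}\Bigr)^2>0 .$$

The bound contains no $n$. Recall that $b_k$, being a disk automorphism composed with $z^{N_k}$, is analytic near $\overline{\mathbb D}$, bounded by $1$ on $\mathbb D$ and unimodular on the circle. Its zeros are the $N_k$ simple points of $Z_k$.

**Step 1: a coarse factor at a fine point.** This step makes precise that killing a coarser circle is cheap. We claim
$$|b_m(\zeta)|\ge 1-3L^{-(k-m)}\qquad\text{for }\zeta\in Z_k,\ m<k.\tag{5}$$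
Put $x=L^{-(k-m)}\in(0,1)$ and $u=\zeta^{N_m}$. Since $|\zeta|=q^{1/N_k}$, we have $|u|=q^{N_m/N_k}=q^x=:t$, and $t>q$. From the standard identity for disk automorphisms and $|1-qu|\ge1-qt$,
$$1-\Bigl|\frac{u-q}{1-qu}\Bigr|^2=\frac{(1-t^2)(1-q^2)}{|1-qu|^2}\le\frac{(1-t^2)(1-q^2)}{(1-qt)^2}=1-\Bigl(\frac{t-q}{1-qt}\Bigr)^2 .$$
Hence, multiplying numerator and denominator by $e^{s(1+x)/2}$ in the last step,
$$|b_m(\zeta)|\ge\frac{t-q}{1-qt}=\frac{e^{-sx}-e^{-s}}{1-e^{-s(1+x)}}=\frac{\sinh A}{\sinh B},\qquad A=\frac{s(1-x)}2,\quad B=\frac{s(1+x)}2 .$$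
Here $0<A<B$ and $B-A=sx$. Since $\cosh$ is increasing on $[A,B]$, the mean value theorem gives $\sinh B-\sinh A\le sx\cosh B$. Using $s=2B/(1+x)$,
$$1-\frac{\sinh A}{\sinh B}\le sx\coth B=\frac{2x}{1+x}\,B\coth B\le 2x\,B\coth B .$$
The function $u\coth u$ is increasing on $(0,\infty)$, because its derivative is $(\sinh u\cosh u-u)/\sinh^2u$ and $\sinh u\cosh u=\frac12\sinh 2u>u$. As $B\le s\le 1$, we get $B\coth B\le\coth 1=\frac{e^2+1}{e^2-1}<\frac32$, the last inequality being equivalent to $e^2>5$. So $1-\sinh A/\sinh B\le3x$, which is (5).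

**Step 2: all coarser factors together.** This step shows that the losses add up to something harmless. By induction, $\prod(1-x_j)\ge1-\sum x_j$ for $x_j\in[0,1]$. Since $3L^{-j}\le\frac35$ for $j\ge1$, (5) gives for $\zeta\in Z_k$
$$\prod_{m<k}|b_m(\zeta)|\ge\prod_{j=1}^{k}(1-3L^{-j})\ge1-3\sum_{j\ge1}L^{-j}=1-\frac3{L-1}\ge\frac14 .\tag{6}$$

**Step 3: separating points on one circle.** Other points of the same grid have the same shape, so here we remove one zero from $b_k$. For $\zeta\in Z_k$ put
$$b_{k,\zeta}(z)=b_k(z)\,\frac{1-\bar\zeta z}{z-\zeta}.$$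
Since $\zeta$ is a simple zero of $b_k$, this function is analytic near $\overline{\mathbb D}$. It is unimodular on the circle, hence bounded by $1$ on $\mathbb D$, and it vanishes on $Z_k\setminus\{\zeta\}$. Because the numerator of $b_k$ vanishes at $\zeta$ and $\zeta^{N_k}=q$, we have $b_k'(\zeta)=N_k\zeta^{N_k-1}/(1-q^2)$. With $|\zeta|=r_k$ and $r_k^{N_k}=q$ this gives
$$|b_{k,\zeta}(\zeta)|=(1-r_k^2)|b_k'(\zeta)|=\frac{(1-r_k^2)N_kr_k^{N_k-1}}{1-q^2}=\frac{q}{1-q^2}\,N_k\bigl(r_k^{-1}-r_k\bigr).$$
Now $r_k=e^{-s/N_k}$ gives $r_k^{-1}-r_k=2\sinh(s/N_k)$, and $q/(1-q^2)=1/(q^{-1}-q)=1/(2\sinh s)$. Since $\sinh y\ge y$ for $y\ge0$,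
$$|b_{k,\zeta}(\zeta)|=\frac{N_k\sinh(s/N_k)}{\sinh s}\ge\frac{s}{\sinh s}\ge\frac1{1+s^2/5}\ge1-\frac{s^2}5 .\tag{7}$$
The middle inequality is $\sinh s\le s(1+s^2/5)$ on $(0,1]$. It holds because $(\sinh s-s)/s^3=\frac1{3!}+\frac{s^2}{5!}+\cdots$ is increasing, and its value at $1$ is $\sinh 1-1<\frac15$, as $\sinh1=\frac12(e-e^{-1})<\frac12(2.72-0.36)=1.18$.

**Step 4: the separating function.** We multiply the factors so that each other point is killed by one of them. For $\lambda=(\zeta,\omega)\in Z_k\times Z_{n-k}$ put
$$\Phi_\lambda(z,w)=b_{k,\zeta}(z)\;b_{n-k,\omega}(w)\prod_{m<k}b_m(z)\prod_{m<n-k}b_m(w).$$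
All factors are bounded by $1$, so $\|\Phi_\lambda\|_\infty\le1$. By (7), used once in each variable, and (6), used once in each variable, $|\Phi_\lambda(\lambda)|\ge\eta(s,L)$. Let $\lambda'=(\zeta',\omega')\in Z_{k'}\times Z_{n-k'}$ with $\lambda'\ne\lambda$.

* If $k'<k$, then $b_{k'}(z)$ is among the factors and $b_{k'}(\zeta')=0$.
* If $k'>k$, then $n-k'<n-k$, so $b_{n-k'}(w)$ is among the factors and $b_{n-k'}(\omega')=0$.
* If $k'=k$, then $\zeta'\ne\zeta$ or $\omega'\ne\omega$, so $b_{k,\zeta}(\zeta')=0$ or $b_{n-k,\omega}(\omega')=0$.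

In every case $\Phi_\lambda(\lambda')=0$. $\square$

## Szegő mass: a lower bound for the grids and an upper bound under interpolation

For a finite set $S\subset\mathbb D^2$ put $m(S)=\sum_{(z,w)\in S}(1-|z|^2)(1-|w|^2)$. For instance, $m(\{(0,0)\})=1$.

**Lemma 2.** $m(E(s,L,n))\ge (n+1)s^2/4$.

*Proof.* The aim is to show that each of the $n+1$ grids contributes at least a fixed amount. The function $(1-e^{-t})/t=\int_0^1e^{-ty}\,dy$ is decreasing in $t>0$. Comparing its values at $2s/N_k$ and $2s$,
$$N_k(1-r_k^2)=N_k(1-e^{-2s/N_k})\ge1-e^{-2s}\ge s(1-e^{-2})\ge\frac s2 .$$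
The second inequality is concavity of $1-e^{-2s}$ on $[0,1]$. All points of $Z_k\times Z_{n-k}$ have coordinates of moduli $r_k$ and $r_{n-k}$, so
$$m(E)=\sum_{k=0}^nN_k(1-r_k^2)\,N_{n-k}(1-r_{n-k}^2)\ge(n+1)\frac{s^2}4 .\qquad\square$$

The next lemma is what rules out interpolation. Rather than a single interpolating function, it averages over many, with the data chosen as characters of a finite cyclic group.

**Lemma 3** (Varopoulos' averaging argument). If a finite set $S\subset\mathbb D^2$ has interpolation constant $\le M$, then $m(S)\le M^2$.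

*Proof.* **Step 1: replace interpolation by a well-behaved dual system.** Let $S=\{\lambda_1,\dots,\lambda_N\}$ with $\lambda_l=(z_l,w_l)$, and let $\theta=e^{2\pi i/N}$. The data $l\mapsto\theta^{jl}$ are unimodular, so for $j=1,\dots,N$ there is $f_j\in H^\infty(\mathbb D^2)$ with $\|f_j\|_\infty\le M$ and $f_j(\lambda_l)=\theta^{jl}$ for all $l$. Put
$$F_l=\frac1N\sum_{j=1}^N\theta^{-jl}f_j,\qquad l=1,\dots,N .$$
Then $F_l(\lambda_l)=\frac1N\sum_j\theta^{-jl}\theta^{jl}=1$.

**Step 2: a pointwise bound on the sum of squares.** At every point of $\mathbb D^2$,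
$$\sum_{l=1}^N|F_l|^2=\frac1{N^2}\sum_{j,j'}f_j\overline{f_{j'}}\sum_{l=1}^N\theta^{-(j-j')l}=\frac1N\sum_{j=1}^N|f_j|^2\le M^2,$$
because the inner sum is $N$ if $j=j'$ and $0$ otherwise.

**Step 3: pass to $H^2$ and evaluate at the points.** Integrate Step 2 over the torus $|z|=|w|=r$ with normalized measure and let $r\to1$. By (2), $\sum_l\|F_l\|_{H^2}^2\le M^2$. By (3) at the point $\lambda_l$,
$$m(S)=\sum_{l}(1-|z_l|^2)(1-|w_l|^2)|F_l(\lambda_l)|^2\le\sum_l\|F_l\|_{H^2}^2\le M^2.\qquad\square$$

At this stage the finite sets $E(s,L,n)$, with $s$ and $L$ fixed, have strong separation constant at most $1/\eta(s,L)$ (use $\Phi_\lambda/\Phi_\lambda(\lambda)$), while their interpolation constants are at least $\frac s2\sqrt{n+1}$. It remains to put infinitely many of them into one sequence.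

## Moving blocks to the boundary by automorphisms

The union $\bigcup_nE(s,L,n)$ itself will not do. It contains $\{q\}\times Z_n$ for every $n\ge0$. If $\varphi(q,q)=1$ and $\varphi$ vanishes at the other points, then for every $p$ the function $w\mapsto\varphi(q,w)$ satisfies the hypotheses of (4) with $n=p$. So $\|\varphi\|_\infty\ge e^{sp}$ for all $p$, which is impossible. The blocks interfere with each other, and we pull them apart with automorphisms acting on the first coordinate only.

**Lemma 4.** Let $E_j=E(s_j,L_j,n_j)$, $j\ge1$, with $0<s_j\le1$, $L_j\ge5$, and let $\kappa>0$. There are $0<a_j<1$ such that, with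
$$\tau_j(z)=\frac{z+a_j}{1+a_jz},\qquad T_j(z,w)=(\tau_j(z),w),\qquad E_j'=T_j(E_j),$$
the sets $E'_j$ are pairwise disjoint and the following holds. For every $j$ and every $\lambda\in E_j'$ there is $\varphi_\lambda\in H^\infty(\mathbb D^2)$ with $\varphi_\lambda(\lambda)=1$, $\varphi_\lambda=0$ on $\bigl(\bigcup_iE_i'\bigr)\setminus\{\lambda\}$, and
$$\|\varphi_\lambda\|_\infty\le e^{\kappa2^{-j}}/\eta(s_j,L_j).$$

*Proof.* **Step 1: choose the $a_j$.** We want a Blaschke product that vanishes on each block and is nearly unimodular on all the others. Let $X_j\subset\mathbb D$ be the finite set of first coordinates of points of $E_j$, let $C_j$ be the finite Blaschke product with simple zeros exactly at $X_j$, and let $B_j=C_j\circ\tau_j^{-1}$. This is a finite Blaschke product with zero set $\tau_j(X_j)$. Take any $a_1\in(0,1)$. We choose $a_2,a_3,\dots$ inductively so that for all $i<j$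
$$|B_i|\ge e^{-\kappa2^{-i-j}}\ \text{ on }\tau_j(X_j),\qquad |B_j|\ge e^{-\kappa2^{-i-j}}\ \text{ on }\tau_i(X_i).\tag{8}$$
Suppose $a_1,\dots,a_{j-1}$ are fixed and let $a_j\to1$. For the first condition, $\tau_j(x)\to1$ for each $x$ in the finite set $X_j$. Each of the finitely many $B_i$, $i<j$, is continuous on $\overline{\mathbb D}$ with $|B_i(1)|=1$, so $|B_i(\tau_j(x))|\to1$. For the second, on the finite sets $\tau_i(X_i)$, $i<j$, which are already fixed,
$$\tau_j^{-1}(y)=\frac{y-a_j}{1-a_jy}\to-1,$$
and $C_j$, which does not depend on $a_j$, is continuous on $\overline{\mathbb D}$ with $|C_j(-1)|=1$. So $|B_j(y)|=|C_j(\tau_j^{-1}(y))|\to1$. The bounds in (8) are strictly less than $1$ and there are finitely many conditions, so all hold once $a_j$ is close enough to $1$.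

By (8), for $i<j$, $B_i$ has no zero on $\tau_j(X_j)$, while it vanishes on $\tau_i(X_i)$. So the sets $\tau_j(X_j)$ are pairwise disjoint, and hence so are the $E_j'$.

**Step 2: one function that kills all other blocks.** Fix $j$. The products $P_p=\prod_{i\le p,\,i\ne j}B_i$ are bounded by $1$ on $\mathbb D$, so by Montel's theorem a subsequence converges locally uniformly to an analytic function $G_j$ with $|G_j|\le1$. For $i\ne j$, every $P_p$ with $p\ge i$ vanishes on $\tau_i(X_i)$, and therefore so does $G_j$. On $\tau_j(X_j)$, (8) gives $|B_i|\ge e^{-\kappa2^{-i-j}}$ for every $i\ne j$: use the first inequality if $i<j$, and the second with the roles of $i$ and $j$ exchanged if $i>j$. Hence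
$$|G_j|\ge\exp\Bigl(-\kappa\sum_{i\ge1}2^{-i-j}\Bigr)=e^{-\kappa2^{-j}}\qquad\text{on }\tau_j(X_j).\tag{9}$$

**Step 3: combine with the separation inside the block.** Let $\lambda=T_j(\mu)$ with $\mu\in E_j$, let $\Phi_\mu$ be the function of Lemma 1 for $E_j$, and put
$$\psi(z,w)=G_j(z)\,\Phi_\mu(T_j^{-1}(z,w)),\qquad\varphi_\lambda=\psi/\psi(\lambda).$$
We have $|\psi|\le1$. By (9) and Lemma 1, $|\psi(\lambda)|\ge e^{-\kappa2^{-j}}\eta(s_j,L_j)$, so $\varphi_\lambda$ is well defined and satisfies the stated norm bound. The factor $G_j(z)$ vanishes on $E_i'$ for $i\ne j$, and $\Phi_\mu\circ T_j^{-1}$ vanishes on $E_j'\setminus\{\lambda\}$. $\square$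

A caution is needed before using Lemma 3. The mass $m$ is *not* invariant under automorphisms. Since $\tau_j(x)\to1$ as $a_j\to1$ for each of the finitely many $x\in X_j$, the mass $m(E_j')$ of a moved block can be arbitrarily small. The interpolation constant, however, *is* invariant, so we move each block back before measuring its mass.

**Lemma 5.** In the situation of Lemma 4, if $\sup_jm(E_j)=\infty$, then $\Lambda=\bigcup_jE_j'$ is not a finite union of interpolating sequences. In particular, it is not interpolating.

*Proof.* Suppose $\Lambda=S_1\cup\dots\cup S_p$, where $S_a$ has interpolation constant $\le M_a<\infty$; this covers interpolating sequences by the open mapping theorem, and also finite pieces. The subset $S_a\cap E_j'$ inherits the bound $M_a$, and by composition with $T_j$ so does $T_j^{-1}(S_a\cap E_j')\subset E_j$. For every $j$ these $p$ sets cover $E_j$, so Lemma 3 gives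
$$m(E_j)\le\sum_{a=1}^pm\bigl(T_j^{-1}(S_a\cap E_j')\bigr)\le\sum_{a=1}^pM_a^2 .$$
The right side does not depend on $j$, which contradicts $\sup_jm(E_j)=\infty$. $\square$

## Proof of Theorem A with explicit parameters

Take $s_j=1$, $L_j=5$, $n_j=4j$ and $\kappa=1$ in Lemma 4. Then
$$\eta(1,5)=\Bigl(\frac45\Bigr)^2\Bigl(\frac14\Bigr)^2=\frac1{25}.$$
So $\Lambda=\bigcup_jE_j'$, a countable union of disjoint finite sets enumerated as a sequence of distinct points, has separating functions of norm at most $25\,e^{2^{-j}}\le25e$. It is strongly separated with $M=25e$. By Lemma 2, $m(E_j)\ge(4j+1)/4\to\infty$, so by Lemma 5 it is not interpolating. Hence a strongly separated sequence in $\mathbb D^2$ need not be interpolating. $\blacksquare$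

## Proof of Theorem B: separation constants tending to $1$

**Choice of parameters for $d=2$.** We let the parameters vary with $j$ so that the separation constants approach $1$ while the mass still grows. Since $\eta(s,L)\to1$ as $s\to0$ and $L\to\infty$, choose $s_j\to0$ and $L_j\to\infty$ with $\eta(s_j,L_j)\ge(1+\varepsilon)^{-1/2}$ for all $j$. After that, choose $n_j$ so large that $(n_j+1)s_j^2/4\ge j$. Put $\kappa=\frac12\log(1+\varepsilon)$, apply Lemma 4, and enumerate $\Lambda=\bigcup_jE_j'$.

**Part (1): the norms.** For $\lambda\in E_j'$,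
$$\|\varphi_\lambda\|_\infty\le\frac{e^{\kappa2^{-j}}}{\eta(s_j,L_j)}\le(1+\varepsilon)^{1/2}(1+\varepsilon)^{1/2}=1+\varepsilon .$$
The middle expression tends to $1$ as $j\to\infty$. The blocks are finite, so along any enumeration the block index of $\lambda_i$ tends to infinity. Also $\|\varphi_\lambda\|_\infty\ge\varphi_\lambda(\lambda)=1$. Hence $\|\varphi_i\|_\infty\to1$.

**Part (2): not a finite union of interpolating sequences.** By Lemma 2, $m(E_j)\ge(n_j+1)s_j^2/4\ge j$, so Lemma 5 applies.

**Part (3): failure of the Carleson embedding.** The mass of a moved block may be small, so we test the inequality on functions that undo the move. Let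
$$f_j(z,w)=\frac{\sqrt{1-a_j^2}}{1-a_jz},\qquad \|f_j\|_{H^2}^2=(1-a_j^2)\sum_{n\ge0}a_j^{2n}=1 .$$
For $x\in\mathbb D$,
$$1-|\tau_j(x)|^2=\frac{(1-a_j^2)(1-|x|^2)}{|1+a_jx|^2},\qquad 1-a_j\tau_j(x)=\frac{1+a_jx-a_jx-a_j^2}{1+a_jx}=\frac{1-a_j^2}{1+a_jx}.$$
Multiplying,
$$(1-|\tau_j(x)|^2)\,|f_j(\tau_j(x),w)|^2=\frac{(1-a_j^2)(1-|x|^2)}{|1+a_jx|^2}\cdot\frac{(1-a_j^2)\,|1+a_jx|^2}{(1-a_j^2)^2}=1-|x|^2 .$$
The points of $E_j'$ are $(\tau_j(x),w)$ with $(x,w)\in E_j$, so
$$\sum_{(z,w)\in E_j'}(1-|z|^2)(1-|w|^2)|f_j(z,w)|^2=m(E_j)\ge j,\qquad\|f_j\|_{H^2}=1 .$$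
The sum over all of $\Lambda$ is at least as large. So a constant $C$ in the embedding would satisfy $C\ge j$ for all $j$, which is impossible.

**The case $d\ge3$.** We add coordinates equal to zero. Take the points $(\lambda_i,0)\in\mathbb D^2\times\mathbb D^{d-2}$, with $\lambda_i$ from the case $d=2$, and regard each $\varphi_i$ as a function of the first two variables. The norms and the values at the points are unchanged, so (1) holds. If a subset $\{(\lambda_i,0):i\in S\}$ is interpolating for $H^\infty(\mathbb D^d)$, then restricting the interpolating functions to $\mathbb D^2\times\{0\}$ shows that $\{\lambda_i\}_{i\in S}$ is interpolating for $H^\infty(\mathbb D^2)$. So a decomposition into finitely many interpolating sequences in $\mathbb D^d$ would give one in $\mathbb D^2$, and (2) follows from the case $d=2$.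

**The quantitative statement.** Here a single block suffices. Given $\varepsilon>0$, fix $s$ and $L$ with $\eta(s,L)\ge(1+\varepsilon)^{-1}$, and let $E=E(s,L,n)$ with $n$ arbitrary. The functions $\Phi_\lambda/\Phi_\lambda(\lambda)$ from Lemma 1 show that the strong separation constant is at most $1/\eta(s,L)\le1+\varepsilon$. If $E$ has interpolation constant $\le M$, Lemmas 2 and 3 give $M^2\ge m(E)\ge(n+1)s^2/4$, that is, $M\ge\frac s2\sqrt{n+1}$. Since $|E|=(n+1)L^n$,
$$\log|E|=\log(n+1)+n\log L\le(n+1)(1+\log L),$$
and therefore
$$M\ge\frac s2\sqrt{n+1}\ge c_\varepsilon\sqrt{\log|E|},\qquad c_\varepsilon=\frac{s}{2\sqrt{1+\log L}} .$$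
The constant $c_\varepsilon$ depends only on the fixed $s$ and $L$, hence only on $\varepsilon$, and $|E|\to\infty$ as $n\to\infty$. $\blacksquare$
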